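# Linear images of $\mathrm{SO}_n$: star-shaped in every $\mathbb R^{\ell}$ exactly when $n\ge \ell+1$

## 1. A quadratic form on skew matrices

Write $\langle P,Q\rangle=\operatorname{tr}(P^tQ)$ for real $n\times n$ matrices, and let $\mathfrak{so}_n$ be the space of skew matrices, of dimension $n(n-1)/2$. The talk turns on one construction: to a symmetric matrix $A$ we attach the quadratic form
$$q_A(X)=\operatorname{tr}(AX^tX)=-\operatorname{tr}(AX^2),\qquad X\in\mathfrak{so}_n. \tag{1}$$

**Lemma 1.** Let $A$ be symmetric, with $A=Q\operatorname{diag}(a_1,\dots,a_n)Q^t$ and $Q$ orthogonal. For $X\in\mathfrak{so}_n$ put $X'=Q^tXQ\in\mathfrak{so}_n$. Then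
$$q_A(X)=\sum_{i<j}(a_i+a_j)\,(X'_{ij})^2, \tag{2}$$
$$\langle A,e^{sX}\rangle=\operatorname{tr}A-\tfrac{s^2}{2}\,q_A(X)+O(s^3)\qquad (s\to0). \tag{3}$$

*Proof.* By cyclicity of the trace, $\operatorname{tr}(AX^tX)=\operatorname{tr}(\operatorname{diag}(a)\,X'^tX')=\sum_i a_i\sum_j (X'_{ji})^2$. Since $(X'_{ij})^2=(X'_{ji})^2$ and $X'_{ii}=0$, each pair $i<j$ contributes $(a_i+a_j)(X'_{ij})^2$. For (3), expand $e^{sX}=I+sX+\frac{s^2}{2}X^2+O(s^3)$. Here $\langle A,X\rangle=0$, because $A$ is symmetric and $X$ is skew, and $\langle A,X^2\rangle=\operatorname{tr}(AX^2)=-q_A(X)$. $\square$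

So the form is diagonal in suitable coordinates, and its eigenvalues are governed by the pair sums $a_i+a_j$. For $n=2$ there is a single pair, and $q_A(X)=(X_{12})^2\operatorname{tr}A$. For $n=3$ and $A=\operatorname{diag}(2,2,-3)$ we get $q_A(X)=4X_{12}^2-X_{13}^2-X_{23}^2$. This second example will return in Section 7.

What is the form for? By (3), it measures to second order how fast the linear functional $\langle A,\cdot\rangle$ decreases as we rotate away from the identity. We shall study the image of $\mathrm{SO}_n$ under a linear map to $\mathbb R^{\ell}$ and ask whether we can move from a point of the image straight towards the origin without leaving the image. If we get stuck, a Lagrange multiplier produces a symmetric $A$ with $\operatorname{tr}A=1$ such that $q_A\le 0$ on a large subspace of $\mathfrak{so}_n$. The trace being positive forces many pair sums to be positive, and the two facts collide, except when $n=3$ or $n=5$, where we shall need topology.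

## 2. Star-shaped images and the statement of the theorems

**Definitions.** A set $S\subseteq\mathbb R^\ell$ is *star-shaped* (always with respect to the origin here) if $0\in S$ and $\alpha x\in S$ whenever $x\in S$ and $\alpha\in[0,1]$. We write $\mathrm{SO}_n=\{U\in\mathbb R^{n\times n}:UU^t=I_n,\ \det U>0\}$. For $A\in\mathbb R^{n\times n}$, the *special orthogonal orbit* of $A$ is $O(A)=\{UAV:U,V\in\mathrm{SO}_n\}$. In particular $O(I_n)=\mathrm{SO}_n$.

For example, a closed ball centered at $0$ is star-shaped, and a sphere centered at $0$ is not, since it misses $0$. As an orbit, take the matrix $A=e_1e_1^t$ with $n\ge2$: then $O(A)$ is the set of all $xy^t$ with $x,y$ unit vectors, because $UAV=(Ue_1)(V^te_1)^t$ and every unit vector is the first column of a rotation.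

The paper of Pan-Shun Lau, Tuen-Wai Ng and Nam-Kiu Tsing, "Convexity and Star-shapedness of Real Linear Images of Special Orthogonal Orbits" (arXiv:1608.06101, 2016), shows that $L(O(A))$ is star-shaped for all $A\in\mathbb R^{n\times n}$ and all linear $L:\mathbb R^{n\times n}\to\mathbb R^\ell$ if $\ell=2$, $n\ge3$, or if $\ell\ge3$, $n\ge2^{\ell-1}$. For $\ell=2$ and $\ell=3$ the integers $n=3$ and $n=4$ are the smallest for which this holds. For $\ell\ge4$ the paper leaves open whether $2^{\ell-1}$ is the smallest. It also asks the following: given $\ell\ge4$, what is the smallest $n$ such that $L(\mathrm{SO}_n)$ is star-shaped for all linear $L:\mathbb R^{n\times n}\to\mathbb R^\ell$? We read "smallest" as a threshold: $n_0$ is the least integer such that the property holds for every $n\ge n_0$ and every $L$.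

**Theorem 1.** Let $n\ge2$ and $\ell\ge1$. If $n\ge\ell+1$, then $L(\mathrm{SO}_n)$ is star-shaped for every linear $L:\mathbb R^{n\times n}\to\mathbb R^\ell$. If $n\le\ell$, there is a linear $L$ for which $L(\mathrm{SO}_n)$ is not star-shaped. Hence, for each $\ell\ge4$ (indeed each $\ell\ge1$), the $n$ having the property are exactly the $n\ge\ell+1$, and $n_0=\ell+1$.

**Theorem 2.** Suppose $n\ge\ell+1$, $n\ge2$, and let $\mathcal S\subseteq\mathbb R^{n\times n}$ be nonempty with $U\mathcal S\subseteq\mathcal S$ for all $U\in\mathrm{SO}_n$ (for example $\mathcal S=O(A)$, any $A$). Then $L(\mathcal S)$ is star-shaped for every linear $L:\mathbb R^{n\times n}\to\mathbb R^\ell$. Consequently $\ell+1$ is also the least $n$ such that $L(O(A))$ is star-shaped for all $A\in\mathbb R^{n\times n}$ and all $L$. Equivalently to the first part of Theorem 1: for $U\in\mathrm{SO}_n$, $\alpha\in[0,1]$ and any linear subspace $W\subseteq\mathbb R^{n\times n}$ of codimension at most $n-1$, the affine space $\alpha U+W$ meets $\mathrm{SO}_n$; the bound $n-1$ is sharp.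

Theorem 2 settles the question about the bound $2^{\ell-1}$. It will follow from Theorem 1 in a few lines (Section 9), so almost all the work goes into Theorem 1. None of the results of the cited paper is used.

## 3. First columns, ellipses and intervals

**The case $n\le\ell$.** Let $L(X)=(Xe_1,0,\dots,0)\in\mathbb R^\ell$, the first column padded by zeros. Every $U\in\mathrm{SO}_n$ has $|L(U)|=1$, so $0\notin L(\mathrm{SO}_n)$ and the image is not star-shaped. This proves the second statement of Theorem 1. (The argument also works for $n=1$.)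

If we keep only the first $n-1$ entries of the first column, the image becomes the closed unit ball of $\mathbb R^{n-1}$: each point of the ball can be completed to a unit vector, and each unit vector is the first column of a rotation when $n\ge2$. So dropping one coordinate repairs this particular example. The theorem says that it repairs every example.

**The case $n=2$.** Let $J\in\mathfrak{so}_2$ be the rotation by a right angle. Then $L(\mathrm{SO}_2)=\{\cos\theta\,L(I)+\sin\theta\,L(J)\}$. If $L(I)$ and $L(J)$ are independent, this is an ellipse curve around $0$ and misses $0$. If they are dependent, it is a segment symmetric about $0$ (possibly just $\{0\}$). For $\ell=1$ the second case always occurs, as the theorem predicts.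

**The case $\ell=1$, any $n\ge2$.** Since $\mathrm{SO}_n$ is connected and compact, $L(\mathrm{SO}_n)$ is a closed interval. The average $P$ of $V$ over $\mathrm{SO}_n$ (Haar measure) satisfies $UP=P$ for all $U\in\mathrm{SO}_n$, so its columns are fixed by all rotations, and $P=0$ because $n\ge2$. So the average of $L$ is $0$ and the interval contains $0$; it is star-shaped.

This is the first approach one would try: use connectedness. It stops at $\ell=2$, because the intermediate value theorem does not tell us that a connected set in the plane meets a prescribed segment; the average argument only puts $0$ in the convex hull of the image. We therefore argue by contradiction: suppose some point of $[0,L(U)]$ is missed, walk from $L(U)$ towards $0$ until we cannot continue, and look closely at the place where we stop.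

## 4. Positive pair sums

For $a\in\mathbb R^n$ let $N(a)$ be the number of pairs $i<j$ with $a_i+a_j>0$. By (2), if $A$ has eigenvalues $a$, then $q_A$ is positive definite on a subspace of dimension $N(a)$, namely the span of the coordinate directions $X'_{ij}$ with $a_i+a_j>0$. We want to know how small $N(a)$ can be when the trace is positive. The vector $a=(n,-1,\dots,-1)$ has sum $1$ and $N(a)=n-1$, so $n-1$ is the most we can hope for.

**Lemma 2.** If $\sum a_i>0$ and either $n$ is even or $n\ge7$, then $N(a)\ge n-1$.

*Proof.* **Even $n$.** The edges of the complete graph on $n$ vertices split into $n-1$ perfect matchings: take vertices $\infty$ and $0,1,\dots,n-2$ modulo $n-1$, and let the $i$-th matching consist of $\{\infty,i\}$ and $\{i+k,i-k\}$ for $1\le k\le (n-2)/2$. An edge $\{x,y\}$ with $x,y\ne\infty$ lies in exactly the matching with $2i=x+y$, which has one solution as $n-1$ is odd. In each matching the pair sums add up to $\sum a_i>0$, so each matching contains a positive pair. The matchings are disjoint, so $N(a)\ge n-1$.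

**Odd $n$, removing two entries.** Order $a_1\ge\dots\ge a_n$. If $a_1+a_n>0$, all $n-1$ pairs $\{1,j\}$ are positive and we are done. So assume $a_1+a_n\le0$; then
$$\sum_{i=2}^{n-1}a_i>0. \tag{4}$$
Let $N'$ be the number of positive pairs inside $\{2,\dots,n-1\}$. If $N'\ge1$, then the largest such sum $a_2+a_3$ is positive, so $a_1+a_2\ge a_1+a_3\ge a_2+a_3>0$, and
$$N(a)\ge N'+2. \tag{5}$$

**The case $n=7$.** If $N'\ge4$, then (5) gives $N(a)\ge6$. Let $N'\le3$. Then $a_2+a_6\le0$, since otherwise the four pairs $\{2,j\}$, $3\le j\le6$, would be positive. By (4), $a_3+a_4+a_5>0$. This forces $a_3+a_4>0$: if $a_3+a_4\le0$, then $a_4\le0$, hence $a_5\le0$, and the sum of the three is at most $0$. So for $i<j\le4$ we have $a_i+a_j\ge a_3+a_4>0$, and the six pairs inside $\{1,2,3,4\}$ give $N(a)\ge6$.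

**The case of odd $n\ge9$.** We use induction on odd $n$, starting at $7$. By (4) the lemma applies to the $n-2\ge7$ numbers $a_2,\dots,a_{n-1}$, so $N'\ge n-3\ge1$, and (5) gives $N(a)\ge n-1$. $\square$

The two missing values are truly missing. For $n=3$ and $a=(2,2,-3)$ the sum is $1$ but $N(a)=1<2$. For $n=5$ and $a=(3,3,3,-4,-4)$ the sum is $1$ but $N(a)=3<4$.

## 5. Generic rays and the first gap

From here to the end of Section 8 we prove the first statement of Theorem 1. Composing $L$ with a linear injection $\mathbb R^\ell\to\mathbb R^{n-1}$ does not change whether the image is star-shaped, so we assume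
$$n\ge2,\qquad \ell=n-1 .$$
Recall that $\mathrm{SO}_n$ is a compact manifold with tangent space $V\,\mathfrak{so}_n=\{VX:X\in\mathfrak{so}_n\}$ at $V$.

**Step 1: it is enough to treat a dense set of pairs $(L,U)$.** Call a pair $(L,U)\in\operatorname{Hom}(\mathbb R^{n\times n},\mathbb R^\ell)\times\mathrm{SO}_n$ *fillable* if $\alpha L(U)\in L(\mathrm{SO}_n)$ for every $\alpha\in[0,1]$. The first statement of Theorem 1 follows once all pairs are fillable (take $\alpha=0$ to get $0$ in the image). The set of fillable pairs is closed: if $(L_k,U_k)\to(L,U)$ with $(L_k,U_k)$ fillable, fix $\alpha$ and choose $V_k\in\mathrm{SO}_n$ with $L_k(V_k)=\alpha L_k(U_k)$; by compactness a subsequence of $(V_k)$ converges to some $V\in\mathrm{SO}_n$, and $L(V)=\alpha L(U)$. So it suffices to show that a dense set of pairs is fillable.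

**Step 2: define the dense set.** This step is for excluding degenerate stopping points. When we stop at a point $V$ on the ray through $L(U)$, we shall want a vector $\lambda$ orthogonal to $L(V\mathfrak{so}_n)$ with $\lambda\cdot L(V)>0$. If $L(V)$ lay in $L(V\mathfrak{so}_n)$, any orthogonal $\lambda$ would have $\lambda\cdot L(V)=0$, and we would end with a matrix of trace $0$, about which Lemma 2 says nothing.

**Definition.** The pair $(L,U)$ is *good* if $L(U)\neq0$ and, for every $V\in\mathrm{SO}_n$ with $L(V)\in\mathbb R_{>0}L(U)$, the linear map $\mathfrak{so}_n\to\mathbb R^\ell/\mathbb RL(U)$, $X\mapsto L(VX)$, is onto.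

In words: at each point of $\mathrm{SO}_n$ that $L$ sends to the open ray through $L(U)$, the image of the tangent space together with the ray spans $\mathbb R^\ell$. For $\ell=1$ the quotient is zero, and every pair with $L(U)\ne0$ is good.

**Step 3: good pairs are dense.** Let $(L_0,U_0)$ be given. Since $\dim\mathfrak{so}_n=n(n-1)/2\ge n-1=\ell$, the linear maps $U_0\,\mathfrak{so}_n\to\mathbb R^\ell$ that are onto form a dense set, and every linear map on the subspace $U_0\,\mathfrak{so}_n$ extends to $\mathbb R^{n\times n}$. So arbitrarily near $L_0$ there is $L$ with $L(U_0\,\mathfrak{so}_n)=\mathbb R^\ell$, and after a further small change also $L(U_0)\neq0$ (the first condition is open, the second open and dense). Near $U_0$, the restriction $L|_{\mathrm{SO}_n}$ is then a submersion avoiding $0$. The map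
$$\omega=\frac{L}{|L|}:\ \mathrm{SO}_n\setminus L^{-1}(0)\to S^{\ell-1}$$
is the composition of $L$ with the radial projection $\mathbb R^\ell\setminus0\to S^{\ell-1}$, which is a submersion. Hence $\omega$ is a submersion near $U_0$ and maps each small neighborhood of $U_0$ onto a set with nonempty interior. By Sard's theorem the regular values of $\omega$ are dense in $S^{\ell-1}$, so there are $U$ arbitrarily near $U_0$ for which $u:=\omega(U)$ is a regular value of $\omega$. Now $L(V)\in\mathbb R_{>0}L(U)$ means $\omega(V)=u$, and at such $V$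
$$d\omega_V(VX)=|L(V)|^{-1}\operatorname{proj}_{u^\perp}L(VX).$$
Regularity says that this is onto $u^\perp$, that is, $X\mapsto L(VX)$ is onto $\mathbb R^\ell/\mathbb Ru$. So $(L,U)$ is good.

**Step 4: walk along the ray to the first gap.** Let $(L,U)$ be good, $p=L(U)$, and suppose that it is not fillable: $\alpha p\notin L(\mathrm{SO}_n)$ for some $\alpha\in[0,1]$. Then $\alpha\ne1$. Since $L(\mathrm{SO}_n)$ is closed, the set of missed $\alpha$ is open, so we may take $0<\alpha<1$. Put $h(V)=p\cdot L(V)/|p|^2$. The set
$$\{V\in\mathrm{SO}_n:\ L(V)=h(V)\,p,\ h(V)\ge\alpha\}$$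
is compact and contains $U$. Let $V_0$ minimize $h$ on it, and let $\beta=h(V_0)$. Then $L(V_0)=\beta p$. As $\alpha p$ is missed, $\beta>\alpha$. By minimality $sp\notin L(\mathrm{SO}_n)$ for $s\in[\alpha,\beta)$.

Now move $V_0$ to the identity: replace $L$ by $X\mapsto L(V_0X)$, which has the same image on $\mathrm{SO}_n$. Put $p_0=\beta p$ and $\tau=\alpha/\beta\in(0,1)$. With the new $L$ we have:

(a) $L(I)=p_0\neq0$, and $tp_0\notin L(\mathrm{SO}_n)$ for all $t\in[\tau,1)$;

(b) $E:=L(\mathfrak{so}_n)$ satisfies $E+\mathbb Rp_0=\mathbb R^\ell$.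

Statement (b) is goodness at $V_0$, which applies because the old $L(V_0)=\beta p$ lies on the open ray.

**Step 5: extract a symmetric matrix of trace $1$.** If $E=\mathbb R^\ell$, then $L|_{\mathrm{SO}_n}$ would be a submersion at $I$, and $L(\mathrm{SO}_n)$ would contain a neighborhood of $p_0$, against (a). So by (b)
$$\dim E=\ell-1,\qquad p_0\notin E.$$
Let $\lambda\in\mathbb R^\ell$ be the vector with $\lambda\perp E$ and $\lambda\cdot p_0=1$. Let $A=L^*\lambda$, that is, $\langle A,X\rangle=\lambda\cdot L(X)$ for all $X$. For skew $X$ we have $\langle A,X\rangle=\lambda\cdot L(X)=0$, so $A$ is orthogonal to $\mathfrak{so}_n$, which means that $A$ is symmetric. And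
$$\operatorname{tr}A=\langle A,I\rangle=\lambda\cdot L(I)=1. \tag{6}$$

## 6. The second-order condition, and all $n$ except $3$ and $5$

We keep the situation of Steps 4 and 5. Put
$$K=\{X\in\mathfrak{so}_n:L(X)=0\},$$
which has codimension $\dim E=\ell-1$ in $\mathfrak{so}_n$, and write $q=q_A$.

**Lemma 3.** $q\le0$ on $K$.

*Proof.* The purpose is to turn each $X\in K$ into a curve in $\mathrm{SO}_n$ whose image stays on the line $\mathbb Rp_0$. The curve $e^{sX}$ leaves that line only to second order, and the implicit function theorem corrects it.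

Let $X\in K$. Choose a subspace $T\subseteq\mathfrak{so}_n$ such that $L|_T:T\to E$ is an isomorphism, and let $\pi:\mathbb R^\ell\to E$ be the projection along $p_0$. Define $\Phi:\mathbb R\times T\to E$ by $\Phi(s,Y)=\pi L(e^{sX}e^Y)$. Then $\Phi(0,0)=\pi(p_0)=0$. The partial derivative $\partial_Y\Phi(0,0)=\pi L|_T=L|_T$ is invertible, and $\partial_s\Phi(0,0)=\pi L(X)=0$. By the implicit function theorem there is a smooth $Y(s)\in T$, for small $s$, with $Y(0)=0$ and $\Phi(s,Y(s))=0$; differentiating this identity at $0$ gives $Y'(0)=0$. So $Y(s)=O(s^2)$, and the curve $\gamma(s)=e^{sX}e^{Y(s)}\in\mathrm{SO}_n$ satisfies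
$$\gamma(s)=I+sX+\tfrac{s^2}{2}X^2+Y(s)+O(s^3).$$
Since $\pi L(\gamma(s))=0$, we have $L(\gamma(s))=h(s)p_0$, and applying $\lambda$ gives
$$h(s)=\lambda\cdot L(\gamma(s))=\langle A,\gamma(s)\rangle=1-\tfrac{s^2}{2}\,q(X)+O(s^3), \tag{7}$$
where $\langle A,X\rangle=\langle A,Y(s)\rangle=0$ because $A$ is symmetric and $X,Y(s)$ are skew. If $q(X)>0$, then for small $s\ne0$ we get $h(s)\in[\tau,1)$ with $h(s)p_0\in L(\mathrm{SO}_n)$, against (a). $\square$

**Step 6: the contradiction for $n$ even or $n\ge7$.** Let $a$ be the vector of eigenvalues of $A$. By (6), $\sum a_i=1>0$, so Lemma 2 gives $N(a)\ge n-1=\ell$. By (2), $q$ is positive definite on a subspace of $\mathfrak{so}_n$ of dimension $N(a)\ge\ell$. The subspace $K$ has codimension only $\ell-1$, so the two share some $X\neq0$. Then $q(X)>0$, against Lemma 3. Hence for these $n$ every good pair is fillable, and by Steps 1 and 3 every pair is.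

## 7. A local obstruction in $\mathrm{SO}_3$ and $\mathrm{SO}_5$

For $n=3$ and $n=5$ Lemma 2 fails. Could a cleverer local analysis at $I$ save the argument? No: the following examples have all the properties that we derived except the global one.

Take $n=3$, $\ell=2$ and
$$L(X)=(2X_{11}+2X_{22}-3X_{33},\ X_{12}-X_{21}).$$
Here $p_0=L(I)=(1,0)$, $E=\{0\}\times\mathbb R$, $\lambda=(1,0)$, $A=\operatorname{diag}(2,2,-3)$, $K=\{X\in\mathfrak{so}_3:X_{12}=0\}$, and $q=4X_{12}^2-X_{13}^2-X_{23}^2$ is negative definite on $K$. Let us compute the whole image. The rotation given by the unit quaternion $a+b_1i+b_2j+b_3k$ has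
$$V_{11}+V_{22}=2a^2-2b_3^2,\qquad V_{33}=2a^2+2b_3^2-1,\qquad V_{12}-V_{21}=-4ab_3,$$
so $L(V)=(3-2a^2-10b_3^2,\,-4ab_3)$, and $(a,b_3)$ runs through the closed unit disk. With $a=\rho\cos t$ and $b_3=\rho\sin t$ we have $2a^2+10b_3^2=\rho^2(6-4\cos2t)$, hence
$$L(V)=(1-\rho^2)\,(3,0)+\rho^2\,(-3+4\cos2t,\,-2\sin2t). \tag{8}$$
So $L(\mathrm{SO}_3)$ is the union of the segments from $(3,0)$ to the points of an ellipse with center $(-3,0)$ and semi-axes $4$ and $2$. This ellipse passes through $p_0=(1,0)$, and $(3,0)$ lies outside it. The union is the convex hull of the ellipse and the point $(3,0)$, shaped like a filled ice-cream cone. It contains $0$, so it is star-shaped, as it should be.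

Now look near $V=I$, that is, near $(a,b_3)=(1,0)$. The condition that $L(V)$ lies on the horizontal axis is $ab_3=0$, so $b_3=0$, and then the first coordinate is $3-2a^2\ge1$. No rotation near $I$ reaches $tp_0$ with $t<1$. These points are reached elsewhere: with $a=0$ (half turns) we get $(3-10b_3^2,0)$, which runs over $[-7,3]\times\{0\}$.

The same happens for $n=5$, $\ell=4$, with $A=\operatorname{diag}(3,3,3,-4,-4)$ and
$$L(X)=(\langle A,X\rangle,\ X_{12}-X_{21},\ X_{13}-X_{31},\ X_{23}-X_{32}).$$
Here $p_0=L(I)=(1,0,0,0)$, $E=\{0\}\times\mathbb R^3$ and $K=\{X\in\mathfrak{so}_5:X_{12}=X_{13}=X_{23}=0\}$, on which $q(X)=-\sum_{i\le3<j}X_{ij}^2-8X_{45}^2$ is negative definite. Near $I$ the set $\{V:L(V)\in\mathbb Rp_0\}$ is a submanifold of $\mathrm{SO}_5$ with tangent space $K$ at $I$. On it the function $V\mapsto\langle A,V\rangle$ has a critical point at $I$, and by the curves in (7), which use only $L(I)=p_0$, the position of $E$ and the choice of $\lambda$, its Hessian there is $-q|_K$, which is positive definite. So $I$ is a strict local minimum, and no rotation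 near $I$ reaches $tp_0$ with $t<1$.

We must therefore use a part of $\mathrm{SO}_n$ far from $I$. The example shows which one. In (8) the ellipse ($\rho=1$) is the image of the circle of rotations about the axis $e_3$, and $e_3$ is the eigenvector of $A$ for its smallest eigenvalue. The missing points $tp_0$ lie just inside the ellipse. If the image of $\mathrm{SO}_3$ missed one of them, the ellipse would wind around a hole, whereas twice the circle of rotations about an axis can be contracted in $\mathrm{SO}_3$.

## 8. An ellipsoid of rotations for $n=3$ and $n=5$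

We are again in the situation of Steps 4 and 5, with Lemma 3 at hand, and $n=3$, $\ell=2$ or $n=5$, $\ell=4$. We look for a contradiction with (a).

**Step 7: embed a sphere of dimension $\ell-1$ in $\mathrm{SO}_n$.** Let $f$ be a unit eigenvector of $A$ for its smallest eigenvalue $a_{\min}$. As $\operatorname{tr}A=1$, we have $a_{\min}\le\frac1n<1$. The space $f^\perp$ has dimension $n-1=\ell$. Identify it isometrically with $\mathbb F=\mathbb C$ if $n=3$, and with the quaternions $\mathbb F=\mathbb H$ if $n=5$. For $z\in\mathbb F$ let $R_z\in\mathbb R^{n\times n}$ act on $f^\perp$ as left multiplication by $z$, with $R_zf=0$. Since $|zw|=|z||w|$,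
$$R_z^tR_z=|z|^2(I-ff^t). \tag{9}$$
If $\operatorname{Re}z=0$, then $R_z$ is skew, because $\langle zw,w\rangle=\operatorname{Re}(zw\bar w)=|w|^2\operatorname{Re}z=0$ for all $w\in\mathbb F$. For $|z|=1$ put
$$j(z)=R_z+ff^t .$$
This matrix is orthogonal, and $j(1)=I$. Since the sphere $S^{\ell-1}$ of unit elements is connected, $\det j(z)=1$, so $j:S^{\ell-1}\to\mathrm{SO}_n$. For $n=3$ the image of $j$ is the circle of rotations about $f$.

Set $c=L(ff^t)$ and let $M:\mathbb F\to\mathbb R^\ell$ be the linear map $Mz=L(R_z)$. Then
$$L(j(z))=c+Mz,\qquad p_0=c+M1. \tag{10}$$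

**Step 8: $M$ is invertible, so $L(j(S^{\ell-1}))$ is an ellipsoid.** This is where the second-order condition is used again. Let $z\in\operatorname{Im}\mathbb F$, $z\neq0$. Then $R_z\in\mathfrak{so}_n$, and by (9)
$$q(R_z)=|z|^2\operatorname{tr}\bigl(A(I-ff^t)\bigr)=|z|^2(1-a_{\min})>0 .$$
By Lemma 3, $R_z\notin K$, that is, $Mz=L(R_z)\neq0$. So $M$ is injective on $\operatorname{Im}\mathbb F$, which has dimension $\ell-1$. As $M(\operatorname{Im}\mathbb F)\subseteq L(\mathfrak{so}_n)=E$ and $\dim E=\ell-1$, we get $M(\operatorname{Im}\mathbb F)=E$. Moreover $R_1=I-ff^t$, so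
$$\lambda\cdot M1=\langle A,I-ff^t\rangle=1-a_{\min}>0, \tag{11}$$
and therefore $M1\notin E$. Hence $M$ is onto $\mathbb R^\ell$, and it is invertible.

In the example of Section 7, with $f=e_3$ and $f^\perp=\mathbb C$, we have $c=(-3,0)$ and $M(x+iy)=(4x,-2y)$, and (11) reads $4=1-(-3)$.

**Step 9: the points $tp_0$ with $t<1$ near $1$ lie inside the ellipsoid.** Write $tp_0=c+Mz_t$. By (10), with $w=M^{-1}p_0$,
$$z_t=M^{-1}(p_0-c)-(1-t)M^{-1}p_0=1-(1-t)w .$$
Apply $\lambda$ to $p_0=Mw$. Since $\lambda$ vanishes on $M(\operatorname{Im}\mathbb F)=E$, (11) gives $1=\lambda\cdot p_0=\operatorname{Re}(w)(1-a_{\min})$, so $r:=\operatorname{Re}w>0$. Then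
$$|z_t|^2=1-2(1-t)r+(1-t)^2|w|^2<1$$
for $t<1$ close to $1$. Fix such a $t$ in $[\tau,1)$.

**Step 10: a map from $\mathrm{SO}_n$ to a sphere.** By (a), $tp_0\notin L(\mathrm{SO}_n)$, so
$$\varphi:\mathrm{SO}_n\to S^{\ell-1},\qquad \varphi(V)=\frac{L(V)-tp_0}{|L(V)-tp_0|}$$
is well defined and continuous. By (10), $\varphi(j(z))=\dfrac{M(z-z_t)}{|M(z-z_t)|}$. For $\sigma\in[0,1]$ and $|z|=1$ we have $|\sigma z_t|<1=|z|$, so $M(z-\sigma z_t)\neq0$. Letting $\sigma$ run from $1$ to $0$ gives a homotopy from $\varphi\circ j$ to $z\mapsto Mz/|Mz|$, which is a homeomorphism from the unit sphere of $\mathbb F$ onto $S^{\ell-1}$. So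
$$\varphi\circ j:S^{\ell-1}\to S^{\ell-1}\quad\text{has degree }\pm1. \tag{12}$$
It remains to see that no map of degree $\pm1$ of the sphere $S^{\ell-1}$ to itself factors through $\mathrm{SO}_n$ in this way.

**Step 11: the contradiction for $n=3$.** We have $\pi_1(\mathrm{SO}_3)=\mathbb Z/2$. The composition $S^1\to\mathrm{SO}_3\to S^1$ induces on fundamental groups $\mathbb Z\to\mathbb Z/2\to\mathbb Z$. The second homomorphism is zero, because $\mathbb Z$ has no torsion. So $\varphi\circ j$ has degree $0$, against (12).

**Step 12: the contradiction for $n=5$.** Now $\varphi\circ j$ is a composition $S^3\to\mathrm{SO}_5\to S^3$. We use mod $2$ cohomology and Steenrod squares. Recall (Hatcher, *Algebraic Topology*, §3.D and §4.L; Steenrod–Epstein, *Cohomology Operations*, Ch. IV) that $H^*(\mathrm{SO}_5;\mathbb Z_2)$ has a simple system of generators $x_1,x_2,x_3,x_4$ with $\deg x_i=i$. This means that the products $x_{i_1}\cdots x_{i_r}$ with $i_1<\dots<i_r$, including the empty product $1$, form a basis over $\mathbb Z_2$. There are $16$ of them, the top one $x_1x_2x_3x_4$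 having degree $10=\dim\mathrm{SO}_5$. The multiplication and the squares are given by
$$x_i^2=x_{2i},\qquad Sq^kx_i=\binom ik x_{i+k},\qquad x_m=0\ \text{ for } m\ge5 .$$
In particular $x_1^2=x_2$ and $x_1^4=x_2^2=x_4$. In degree $3$ the basis is $x_3$ and $x_1x_2=x_1^3$.

Let $\iota$ generate $H^3(S^3;\mathbb Z_2)$ and put $u=\varphi^*\iota\in H^3(\mathrm{SO}_5;\mathbb Z_2)$. By (12), $j^*u=(\varphi\circ j)^*\iota\neq0$. Since $j^*x_1\in H^1(S^3;\mathbb Z_2)=0$, we have $j^*(x_1^3)=0$. So $u$ is neither $0$ nor $x_1^3$, and
$$u=x_3+\varepsilon x_1^3,\qquad \varepsilon\in\{0,1\}.$$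
On the other hand, for $k\ge1$ naturality gives $Sq^ku=\varphi^*(Sq^k\iota)=0$, because $H^{3+k}(S^3;\mathbb Z_2)=0$. We check that this fails in both cases.

If $\varepsilon=0$, then $Sq^1u=Sq^1x_3=\binom31x_4=x_4\neq0$.

If $\varepsilon=1$, then $Sq^1$ gives nothing, since $Sq^1(x_1^3)=3x_1^4=x_4$ cancels $Sq^1x_3$. So use $Sq^2$. First, $Sq^2x_3=\binom32x_5=0$. By the Cartan formula the total square of $x_1$ is $x_1+x_1^2$, that of $x_1^3$ is $x_1^3(1+x_1)^3$, and so $Sq^2(x_1^3)=3x_1^5=x_1^5=x_1x_4$. Hence $Sq^2u=x_1x_4\neq0$, a basis element. (The cup square works here too: $u^2=\varphi^*(\iota^2)=0$, while $(x_3+x_1^3)^2=x_6+x_1^6=x_2x_4\ne0$.)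

Either way we have a contradiction. There is also an argument with homotopy groups: by (12), $\varphi\circ j$ would induce an automorphism of $\pi_6(S^3)\cong\mathbb Z/12$ that factors through $\pi_6(\mathrm{SO}_5)=\pi_6(\mathrm{Sp}(2))=0$; for these groups see Mimura–Toda, *Topology of Lie Groups*.

**Step 13: Theorem 1.** Step 6 covers $n$ even and $n\ge7$, and Steps 7–12 cover $n=3$ and $n=5$. So for every $n\ge2$ and $\ell=n-1$, no good pair has a gap: every good pair is fillable. By Steps 1 and 3 every pair is fillable, so $L(\mathrm{SO}_n)$ is star-shaped for every $L$. By the reduction at the start of Section 5 this holds whenever $n\ge\ell+1$. The case $n\le\ell$ was settled in Section 3, and Theorem 1 is proved. In particular $n_0=\ell+1$ for each $\ell\ge4$. $\blacksquare$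

## 9. Left-invariant sets and affine subspaces

We prove Theorem 2.

**Step 14: left-invariant sets.** The aim is to move the set $\mathcal S$ into the linear map. Let $n\ge\ell+1$, $n\ge2$, let $B\in\mathcal S$ and $\alpha\in[0,1]$, and put $L_B(X)=L(XB)$, a linear map $\mathbb R^{n\times n}\to\mathbb R^\ell$. By Theorem 1, $L_B(\mathrm{SO}_n)$ is star-shaped, and it contains $L_B(I)=L(B)$. So there is $V\in\mathrm{SO}_n$ with
$$L(VB)=L_B(V)=\alpha L_B(I)=\alpha L(B),$$
and $VB\in\mathcal S$ by assumption. Hence $\alpha L(B)\in L(\mathcal S)$. As $\mathcal S\neq\emptyset$, the choice $\alpha=0$ gives $0\in L(\mathcal S)$. So $L(\mathcal S)$ is star-shaped.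

**Step 15: orbits.** For $\mathcal S=O(A)$, Step 14 covers all $A$ whenever $n\ge\ell+1$. For $n\le\ell$ the property fails already for $A=I_n$, by Section 3. So $\ell+1$ is the least $n$ for orbits as well. This agrees with the values $3$ and $4$ recalled in Section 2 for $\ell=2$ and $\ell=3$.

**Step 16: affine subspaces.** Let $W$ be a linear subspace of codimension $k\le n-1$. If $k=0$ there is nothing to prove. Otherwise choose a linear $L:\mathbb R^{n\times n}\to\mathbb R^k$ with $\ker L=W$. For $V\in\mathrm{SO}_n$,
$$V\in\alpha U+W\iff L(V)=\alpha L(U),$$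
and such a $V$ exists by Theorem 1, as $n\ge k+1$. Conversely, given a linear $L:\mathbb R^{n\times n}\to\mathbb R^\ell$ with $\ell\le n-1$, the kernel $W=\ker L$ has codimension at most $n-1$, and the affine statement gives back $\alpha L(U)\in L(\mathrm{SO}_n)$ for all $U$ and $\alpha$. So the two statements are equivalent. The bound $n-1$ is sharp: $W=\{X:Xe_1=0\}$ has codimension $n$ and contains no invertible matrix, so with $\alpha=0$ the space $\alpha U+W=W$ misses $\mathrm{SO}_n$. $\blacksquare$
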